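\title{Three interior points force algebraic curves of unbounded degree}

\begin{abstract}
Every simple order type with at most two interior points has a realization whose extreme points lie on a circle. We ask for which $k$ a single real algebraic curve carries the extreme points of a realization of every simple order type with at most $k$ interior points. Such a curve exists exactly for $k\le 2$, and its least degree is then $2$. For three interior points no bound on the degree suffices, even if the curve may depend on the order type. The proof studies the involutions that send a point of a convex curve to the other end of the chord through an interior point. We build a smooth convex curve on which a composition of three such involutions oscillates infinitely often around the identity, and we show that realizations of bounded degree would converge to an algebraic curve on which the same composition is analytic and oscillates in the same way.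
\end{abstract}

\section{Introduction}

The \emph{orientation} of an ordered triple $(p_1,p_2,p_3)$ of points in the plane is
\[
\operatorname{sign}\det\begin{pmatrix} p_1&p_2&p_3\\ 1&1&1\end{pmatrix}\in\{1,0,-1\};
\]
it is $1$, $-1$ or $0$ according as the points are in counterclockwise order, in clockwise order, or collinear. Two finite sets $P,Q\subset\mathbb R^2$ have the \emph{same order type} if some bijection $P\to Q$ preserves the orientation of every triple. An \emph{order type} is an equivalence class of this relation, a \emph{realization} of it is a point set in the class, and it is \emph{simple} if no triple is collinear. The \emph{extreme} points of a finite set are the vertices of its convex hull and the remaining points are \emph{interior}. A simple order type determines which points are interior: $p$ is interior if and only if it lies in a triangle $abc$ spanned by other points, and this happens if and only if $(a,b,p)$, $(b,c,p)$, $(c,a,p)$ have the same orientation. An order type is \emph{inscribable} if it has a realization whose extreme points lie on a circle.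

An order type records on which side of each line through two points every third point lies, and nothing else. Inscribability asks whether this information restricts the shape of the convex hull. Without interior points it does not: if $n$ points in convex position are numbered counterclockwise, all triples with increasing indices are positive, and the same holds for $n$ points on a circle. With one interior point $q$, slide every extreme point along the ray from $q$ onto a circle centered at $q$. This preserves the cyclic order of the extreme points and the orientation of every triple that contains $q$, hence the order type. We shall use the following known result without proof.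

\begin{theorem}\label{thm:known}
Every simple order type with at most $2$ interior points is inscribable.
\end{theorem}

For more interior points one can try to replace the circle by a curve of higher degree. A \emph{zero locus} is a set $\gamma=\{(x,y)\in\mathbb R^2: f(x,y)=0\}$ with $0\ne f\in\mathbb R[x,y]$, and its \emph{degree} is the least degree of a nonzero polynomial $f$ with $\gamma=\{f=0\}$. Dobbins and Lee \cite{DL} pose the following as an open question.

\begin{quote}
\emph{For each $k$, is there a zero locus $\gamma_k$ such that every simple order type with at most $k$ interior points has a realization with all extreme points on $\gamma_k$? If so, what is the smallest degree of such a set $\gamma_k$?}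
\end{quote}

Here $\gamma_k$ depends on $k$ only; it has to serve order types of all sizes at once. The uniformity in the size is the whole content of the question. There are finitely many order types with at most $n$ points, each has a realization with its extreme points on some zero locus, and the product of the polynomials serves them all. Since a zero locus may be reducible and disconnected, and since $k$ interior points carry only $2k$ parameters, one might expect a positive answer with a degree that grows with $k$. The true answer is a jump from $2$ to infinity at $k=3$.

\begin{theorem}\label{thm:A}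
A set $\gamma_k$ as in the question exists if and only if $k\le2$. For $k=0,1,2$ the smallest possible degree is $2$.
\end{theorem}

The obstruction does not come from the requirement that one curve serve all order types. For a simple order type $T$ with at least $3$ points, let $\delta(T)$ be the least degree of a nonzero $f\in\mathbb R[x,y]$ such that some realization of $T$ has all its extreme points on $\{f=0\}$; here $f$ is chosen after $T$. This number is finite: the polynomials of degree at most $s$ form a space of dimension $\binom{s+2}2$, so one of them is nonzero and vanishes at $n$ given points as soon as $\binom{s+2}{2}>n$.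

\begin{theorem}\label{thm:B}
There are simple order types $T_n$, $n\ge n_0$, with exactly $3$ interior points and $n$ extreme points, each a sub-order-type of the next, such that $\delta(T_n)\to\infty$. Consequently:
\begin{itemize}
\item[(i)] For all $k\ge3$ and all $d$ there is a simple order type with exactly $k$ interior points none of whose realizations has its extreme points on the zero set of a nonzero polynomial of degree at most $d$, even if the polynomial may depend on the order type. Hence the supremum of $\delta(T)$ over simple $T$ with at most $k$ interior points and at least $3$ points is $2$ for $k\le2$ and $\infty$ for $k\ge3$.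
\item[(ii)] For all $d,r$ there is a simple order type with $3$ interior points such that, in every realization, every zero set of a nonzero polynomial of degree at most $d$ misses more than $r$ extreme points.
\end{itemize}
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:A} and of (i), (ii), given that $\delta(T_n)\to\infty$]
A nonzero constant has empty zero set, and the zero set of a polynomial of degree $1$ is a line, which does not contain the vertices of a triangle. So $\delta(T)\ge2$ for all $T$, and every $\gamma_k$ has degree at least $2$. For $k\le2$, Theorem~\ref{thm:known} followed by a translation and a scaling puts the extreme points on the unit circle; thus the unit circle is a $\gamma_k$ of degree $2$, and $\delta(T)=2$. For $k\ge3$, a set $\gamma_k=\{f=0\}$ would give $\delta(T_n)\le\deg f$ for all $n$, which is false.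

For (i), take $n$ with $\delta(T_n)>d$ and add to a realization of $T_n$ further $k-3$ points inside the convex hull, each off the lines spanned by the earlier points. A realization of the larger order type restricts to a realization of $T_n$ with the same extreme points, so these do not lie on a zero set of degree at most $d$. For (ii), take $n$ with $\delta(T_n)>d+r$. If the zero set of a nonzero $f$ with $\deg f\le d$ missed at most $r$ extreme points of a realization, then $f$ times one linear factor for each missed point would give $\delta(T_n)\le d+r$.
\end{proof}

It remains to construct $T_n$ and to prove $\delta(T_n)\to\infty$. Section~\ref{sec:inv} introduces the involutions defined by chords through interior points, shows how an order type records them, and carries out the argument for circles. Section~\ref{sec:curve} constructs the curve from which the $T_n$ are sampled. Sections~\ref{sec:limit}--\ref{sec:analytic} assume that $\delta(T_n)$ is bounded, pass to a limit of realizations, show that the limit does not degenerate, and derive a contradiction from analyticity.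

Throughout, $u(t)=(\cos t,\sin t)$, $S$ is the unit circle, $\mathbb D$ the open and $B$ the closed unit disk, and $\kappa=1/100$.

\section{Chords through interior points}\label{sec:inv}

\subsection{The involution of an interior point}

Let $K\subset\mathbb R^2$ be a convex body, that is, a compact convex set with nonempty interior, and let $q\in\operatorname{int}K$. Each ray from $q$ meets $\partial K$ in exactly one point, and the map that sends $p\in\partial K$ to the direction of $p-q$ is a homeomorphism onto $S$. By continuity in $q$, all these homeomorphisms induce the same cyclic order on $\partial K$, the counterclockwise order. Let $\sigma_q:\partial K\to\partial K$ send $p$ to the second point of $\partial K$ on the line $pq$. Seen from $q$ this is the antipodal map, so $\sigma_q$ is an orientation-preserving involution without fixed points. Two facts relate the cyclic order to orientations.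
\begin{itemize}
\item[(O1)] Three noncollinear points of $\partial K$ form a positive triple if and only if they are in counterclockwise order on $\partial K$. (Look at them from a point inside their triangle.)
\item[(O2)] The triple $(p,q,y)$ is negative if $y$ lies on the open counterclockwise arc from $p$ to $\sigma_qp$, and positive if $y$ lies on the open counterclockwise arc from $\sigma_qp$ to $p$. (Look from $q$: on the first arc $\det(p-q,y-q)>0$, so $(q,p,y)$ is positive.)
\end{itemize}

Now let $0\in\operatorname{int}K$, and describe points of $\partial K$ by their polar angle $t\in\mathbb R$. Since $\sigma_q$ has no fixed point, it has a unique lift $s:\mathbb R\to\mathbb R$ with $t<s(t)<t+2\pi$. This $s$ is an increasing homeomorphism with $s(t+2\pi)=s(t)+2\pi$. The number $s(s(t))$ lies in $(t,t+4\pi)$ and is congruent to $t$ modulo $2\pi$, so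
\begin{equation}\label{eq:inv}
s(s(t))=t+2\pi,\qquad s^{-1}=s-2\pi .
\end{equation}
For distinct interior points $q_a,q_b$ with involutions $\sigma_a,\sigma_b$ and lifts $s_a,s_b$, let $\ell_{ab}$ be the line $q_aq_b$ and put $\varphi_{ab}=s_b\circ s_a-2\pi$, a lift of $\sigma_b\sigma_a$. By \eqref{eq:inv}, $\varphi_{ab}(t)=t$ means $s_b(s_a(t))=s_b(s_b(t))$, that is, $s_a(t)=s_b(t)$. Hence
\begin{equation}\label{eq:fix}
\varphi_{ab}(t)=t\iff\text{the point of $\partial K$ at angle $t$ lies on }\ell_{ab}.
\end{equation}

\subsection{Order types sampled from a curve}\label{sec:sample}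

Let $C$ be a strictly convex closed curve (the boundary of a convex body, containing no segment) with $0$ inside, and let $q_1,q_2,q_3$ be noncollinear points inside $C$. Choose a sequence $X=\{x_1,x_2,\dots\}$ dense in $C$ with
\[
\sigma_a(X)\cap X=\emptyset,\qquad X\cap\ell_{ab}=\emptyset\qquad(a\neq b).
\]
To do so, enumerate a countable base of open arcs and pick $x_n$ in the $n$th arc, different from the points $x_i$ and $\sigma_ax_i$ with $i<n$ and from the points of $C$ on the three lines. Let $X_n=\{x_1,\dots,x_n\}$. Each $q_a$ lies in the interior of a triangle with vertices on $C$, and by density of one with vertices in $X$; so there is an $n_0$ with $q_1,q_2,q_3\in\operatorname{int}\operatorname{conv}X_{n_0}$. For $n\ge n_0$ let $T_n$ be the order type of $X_n\cup\{q_1,q_2,q_3\}$. It is simple: triples with three, two, one or no points of $X$ are noncollinear by strict convexity, by the first condition on $X$, by the second condition, and by the choice of the $q_a$. Its extreme points are those of $X_n$, it has three interior points, and it is a sub-order-type of $T_{n+1}$. Deleting the point that corresponds to $x_{n+1}$ from a realization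 of $T_{n+1}$ leaves a realization of $T_n$, so
\begin{equation}\label{eq:mono}
\delta(T_n)\le\delta(T_{n+1}).
\end{equation}

Let $\tilde X\subset\mathbb R$ and $\tilde X_n\subset\mathbb R$ be the sets of all polar angles of points of $X$ and of $X_n$. We use the same letter for an element of $\tilde X$ and for the point of $X$ at that angle. A realization of $T_n$ is always taken with an orientation-preserving bijection $x\mapsto x'$, $q_a\mapsto q_a'$ from $X_n\cup\{q_1,q_2,q_3\}$; as the realization is simple, the $q_a'$ lie in the interior of the convex hull of the $x'$. The next lemma says what $T_n$ remembers: the position of each $s_a(x)$ among the points of $\tilde X_n$.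

\begin{lemma}\label{lem:compare}
Let $x\mapsto x'$, $q_a\mapsto q'_a$ be a realization of $T_n$, and let $K'$ be a convex body with all $x'$ on its boundary and with $0,q_1',q_2',q_3'$ in its interior. Let $s'_a$ be the lift of the involution of $\partial K'$ at $q'_a$. Then there is a strictly increasing map $\theta:\tilde X_n\to\mathbb R$ with $\theta(x+2\pi)=\theta(x)+2\pi$ such that $\theta(x)$ is a polar angle of $x'$ and, for all $x,y\in\tilde X_n$ and all $a$,
\begin{equation}\label{eq:compare}
y<s_a(x)\iff\theta(y)<s'_a(\theta(x)),\qquad y>s_a(x)\iff\theta(y)>s_a'(\theta(x)).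
\end{equation}
The value of $\theta$ at one given element may be any polar angle of its image.
\end{lemma}

\begin{proof}
List the elements of $\tilde X_n$ in one period as $y_0<\dots<y_{n-1}<y_0+2\pi$. Let $\theta(y_0)$ be any angle of $y_0'$, and let $\theta(y_i)$ be the angle of $y_i'$ in $(\theta(y_0),\theta(y_0)+2\pi)$. For $0<i<j$ the triple $(y_0,y_i,y_j)$ is positive by (O1), hence so is its image, and (O1) on $\partial K'$ gives $\theta(y_i)<\theta(y_j)$. Extend $\theta$ by $\theta(x+2\pi)=\theta(x)+2\pi$.

If $x<y<x+2\pi$, then $\theta(x)<\theta(y)<\theta(x)+2\pi$. The triples $(x,q_a,y)$ and $(x',q_a',y')$ have the same nonzero orientation. By (O2), if it is negative then $y<s_a(x)$ and $\theta(y)<s_a'(\theta(x))$, and if it is positive then both inequalities are reversed. If $y\le x$, then $y<s_a(x)$ and $\theta(y)\le\theta(x)<s'_a(\theta(x))$. If $y\ge x+2\pi$, then $y>s_a(x)$ and $\theta(y)\ge\theta(x)+2\pi>s_a'(\theta(x))$.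
\end{proof}

\subsection{The involutions of the circle}

On the circle the involutions are projective maps. Let $\langle v,w\rangle=v_1w_1+v_2w_2-v_3w_3$ on $\mathbb R^3$ and put $\hat p=(p,1)$ for $p\in\mathbb R^2$; then $\langle\hat p,\hat p\rangle$ is negative for $p\in\mathbb D$ and zero for $p\in S$. Let $\mathcal G$ be the group of linear maps of determinant $1$ that preserve this form and the cone $\{\langle v,v\rangle\le0,\ v_3>0\}$. The rays of the cone correspond to the points of $B$, so $\mathcal G$ acts on $B$ by projective maps, preserving $S$ and $\mathbb D$ and taking chords to chords. (This is the group of orientation-preserving isometries of the Klein model of the hyperbolic plane.) For $q\in\mathbb D$ consider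
\[
v\longmapsto -v+2\,\frac{\langle v,\hat q\rangle}{\langle\hat q,\hat q\rangle}\,\hat q .
\]
This map fixes $\hat q$ and is $-1$ on the plane $\langle\,\cdot\,,\hat q\rangle=0$, so it preserves the form and has determinant $1$; it preserves the cone because it permutes the two components of $\{\langle v,v\rangle<0\}$ and fixes $\hat q$. An eigenvector in the cone has a positive eigenvalue, so $q$ is the only fixed point in $B$. The map preserves every plane through $\hat q$, hence every chord through $q$, and so it exchanges the ends of the chord. Thus it induces $\sigma_q$ on $S$, and we denote it by $\sigma_q\in\mathcal G$.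

\begin{lemma}\label{lem:G}
\begin{itemize}
\item[(a)] An element of $\mathcal G$ that fixes three points of $S$ is the identity.
\item[(b)] An element of $\mathcal G$ that fixes a point of $\mathbb D$ is conjugate in $\mathcal G$ to a rotation about $0$. Unless it is the identity, it fixes no other point of $B$.
\item[(c)] For distinct $q,q'\in\mathbb D$, the fixed points of $\sigma_q\sigma_{q'}$ in $B$ are exactly the two ends of the chord through $q$ and $q'$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The vectors $\hat p_1,\hat p_2,\hat p_3$ of the fixed points form a basis of eigenvectors with eigenvalues $\lambda_i>0$. Since $\langle\hat p_i,\hat p_j\rangle=p_i\cdot p_j-1\ne0$ for $i\ne j$, we get $\lambda_i\lambda_j=1$ for all $i\neq j$, hence $\lambda_1=\lambda_2=\lambda_3=1$.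

(b) An element that fixes $0$ fixes the vector $v=(0,0,1)$ and acts on the plane $v_3=0$ by an orthogonal map of determinant $1$; it is a rotation. A point $q\in\mathbb D$ can be moved to $0$: let $w$ be the positive multiple of $\hat q$ with $\langle w,w\rangle=-1$, and let $m\in\mathbb D$ correspond to $v+w$. Then $\langle v+w,v+w\rangle=2\langle v,v+w\rangle$, so $\sigma_mv=-v+(v+w)=w$.

(c) Both factors exchange the two ends, so the product fixes them. It is not the identity, since $\sigma_q\ne\sigma_{q'}$. By (a) it fixes no third point of $S$, and by (b) no point of $\mathbb D$.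
\end{proof}

\subsection{The model case: an obstruction to inscribability}\label{sec:model}

Return to the setting of Section~\ref{sec:sample}. For a word $j_0,\dots,j_{L-1}$ in the letters $1,2,3$ and an integer $N$, define the \emph{return map}
\[
\Pi=s_{j_{L-1}}\circ\dots\circ s_{j_0}-2\pi N .
\]
It follows a point along $L$ chords, through $q_{j_0},q_{j_1},\dots$ in turn. The order types $T_n$ detect the sign of $\Pi(t)-t$, and on a circle this sign cannot change often.

\begin{proposition}\label{prop:model}
Suppose that $t_1<t_2<t_3<t_4<t_1+2\pi$ and that $\Pi(t_\nu)-t_\nu$ is positive for $\nu=1,3$ and negative for $\nu=2,4$. Then $T_n$ is not inscribable for large $n$.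
\end{proposition}

\begin{proof}
By density and continuity we may assume $t_\nu\in\tilde X$. For $\nu=1,3$ choose a chain $y_0=t_\nu,y_1,\dots,y_L$ in $\tilde X$ with $y_{l+1}<s_{j_l}(y_l)$, each $y_{l+1}$ so close to $s_{j_l}(y_l)$ that $y_L>y_0+2\pi N$. For $\nu=2,4$ choose a chain with all inequalities reversed. Let $n$ be so large that $\tilde X_n$ contains the four chains, and suppose that $T_n$ has a realization with extreme points on $S$. Let $\theta$ and $s_a'$ be as in Lemma~\ref{lem:compare} with $K'=B$, and let $\Pi'$ be the return map formed from the $s'_a$. For $\nu=1,3$ we have $\theta(y_{l+1})<s'_{j_l}(\theta(y_l))$ for all $l$. The $s'_a$ are increasing, so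
\[
\Pi'(\theta(t_\nu))+2\pi N>\theta(y_L)>\theta(t_\nu)+2\pi N .
\]
The reversed chains give $\Pi'(\theta(t_\nu))<\theta(t_\nu)$ for $\nu=2,4$. Thus $\Pi'-\mathrm{id}$ vanishes somewhere in each of the three intervals $(\theta(t_\nu),\theta(t_{\nu+1}))$, which lie in one period. The element of $\mathcal G$ lifted by $\Pi'$ fixes three points of $S$ and is the identity by Lemma~\ref{lem:G}(a). Then the continuous function $\Pi'-\mathrm{id}$ takes values in $2\pi\mathbb Z$, so it is constant; but it takes both signs.
\end{proof}

With two interior points such an oscillation never occurs, on any curve. After cancellation of repeated letters, a word in $\sigma_1,\sigma_2$ is empty, or alternating of odd length, or alternating of even length. In the first case $\Pi-\mathrm{id}$ is constant. In the second the word is a palindrome, hence a conjugate of $\sigma_1$ or $\sigma_2$, without fixed points. In the third it is a nonzero power of $\sigma_2\sigma_1$; by \eqref{eq:fix}, $\varphi_{12}$ maps each interval between consecutive angles of the two points of $\ell_{12}\cap C$ to itself and moves all its points in one direction, so the power fixes only these two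 points.

With three points there can be a relation, a word that is the identity on the circle. Then $\Pi-\mathrm{id}$ vanishes identically for a suitable $N$, and a small deformation of one arc of the circle gives it any prescribed small profile on a short interval (Section~\ref{sec:perturb}). For example, if $q_1,q_2,q_3\in\mathbb D$ are distinct and collinear, then $\rho=\sigma_1\sigma_2\sigma_3$ exchanges the ends of their chord, so it fixes a point of the open chord, and $\rho^2$ fixes this point and the two ends; hence $\rho^2=\mathrm{id}$ by Lemma~\ref{lem:G}(b). Collinear points are not allowed in a simple order type, but four strict inequalities survive when $q_3$ is moved slightly off the line.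

Four things change when the circle is replaced by zero sets of degree at most $d$.
\begin{enumerate}
\item The curve depends on $n$. We pass to a limit of realizations, in which Lemma~\ref{lem:compare} becomes an identity $H\circ s_a=s_a^*\circ H$ for a monotone map $H$ (Section~\ref{sec:limit}).
\item In the limit an interior point may reach the boundary, and its involution is lost. A projective normalization keeps one of the three points inside, and a separate argument handles the other two (Section~\ref{sec:nondeg}).
\item The map $H$ may be constant on an interval and forget the oscillation. This is excluded if no proper open set is invariant under the three involutions.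
\item On the limit curve the return map is only analytic, and only away from the singular points. Four sign changes are no longer an obstruction, but infinitely many accumulating at a point are, and we need infinitely many such points to avoid the singularities (Section~\ref{sec:analytic}). An infinite oscillation has amplitudes tending to zero and leaves no margin for moving $q_3$, so we need an exact relation among three noncollinear points.
\end{enumerate}

\section{A curve with an oscillating return map}\label{sec:curve}

\begin{proposition}\label{prop:C}
There are a smooth strictly convex closed curve $C$ with $0$ inside and noncollinear points $q_1,q_2,q_3$ inside $C$ with the following properties.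
\begin{itemize}
\item[(P1)] $|s_a(t)-t-\pi|\le\kappa$ and $|s_a^{-1}(t)-t+\pi|\le\kappa$ for all $a$ and $t$.
\item[(P2)] For $\{a,b,c\}=\{1,2,3\}$, the polar angles of the four points of $C\cap(\ell_{ab}\cup\ell_{ac})$ cut $\mathbb R$ into intervals with lengths in $[\pi/3-\kappa,\,2\pi/3+\kappa]$.
\item[(P3)] If $U\subset\mathbb R$ is open, $U+2\pi=U$ and $s_a(U)\subset U$ for $a=1,2,3$, then $U=\emptyset$ or $U=\mathbb R$.
\item[(P4)] There are a return map $\Pi=s_{j_{L-1}}\circ\dots\circ s_{j_0}-2\pi N$ and infinitely many points $z_1,z_2,\dots$ in an interval of length less than $2\pi$ such that, for every $r$ and every $\mu>0$, the function $\Pi-\mathrm{id}$ takes both positive and negative values on $(z_r,z_r+\mu)$.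
\end{itemize}
\end{proposition}

The $T_n$ of Theorem~\ref{thm:B} are the order types of Section~\ref{sec:sample} for this curve. By (P4) and Proposition~\ref{prop:model} they are not inscribable for large $n$. In the general argument, (P1) and (P2) are used in Section~\ref{sec:nondeg}, and (P3) and (P4) in Section~\ref{sec:analytic}. The curve $C$ is a small perturbation of $S$, and the $q_a$ are the vertices of a small equilateral triangle.

\subsection{Three points near the center of the circle}\label{sec:expand}

Let $\omega_a=2\pi a/3$ and $q_a=\varepsilon u(\omega_a)$ for $a=1,2,3$. For $a\ne b$ let $\psi_{ab}$ be the direction of $q_b-q_a$, so that $u(\omega_b)-u(\omega_a)=\sqrt3\,u(\psi_{ab})$. The six directions $\psi_{ab}$ are equally spaced by $\pi/3$ modulo $2\pi$; moreover $\psi_{ba}\equiv\psi_{ab}+\pi$ and $\psi_{ab}-\psi_{ac}\equiv\pm\pi/3$.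

We expand the involutions of $S$ in $\varepsilon$. The chord from $u(t)$ to $u(t')$ lies on the line $p\cdot u\big(\frac{t+t'}2\big)=\cos\frac{t'-t}2$. With $t'=t+\pi+\nu$, it passes through $q_a$ if and only if
\[
\sin\tfrac\nu2+\varepsilon\sin\big(\omega_a-t-\tfrac\nu2\big)=0 .
\]
At $\nu=\varepsilon=0$ the $\nu$-derivative of the left side is $\frac12$. By the implicit function theorem $\nu$ is a smooth function of $(t,\varepsilon)$, periodic in $t$, that vanishes for $\varepsilon=0$ and has $\varepsilon$-derivative $-2\sin(\omega_a-t)$ there. Hence $s_a(t)=t+\pi-2\varepsilon\sin(\omega_a-t)+O(\varepsilon^2)$, where the error and its $t$-derivative are $O(\varepsilon^2)$ uniformly in $t$. Composing, and using $\sin(\omega-t)=\det(u(t),u(\omega))$, we obtain in the same sense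
\[
\varphi_{ab}(t)=t+2\varepsilon\big[\sin(\omega_b-t)-\sin(\omega_a-t)\big]+O(\varepsilon^2)=t+2\sqrt3\,\varepsilon\sin(\psi_{ab}-t)+O(\varepsilon^2).
\]
So $\varphi_{ab}'(t)=1+2\sqrt3\,\varepsilon\cos(t-\psi_{ab}-\pi)+O(\varepsilon^2)$, and $\varphi_{ab}$ expands near $\psi_{ab}+\pi$. The midpoint of an interval of length at most $\pi/2$ is within $\pi/6$ of some $\psi_{ab}+\pi$ modulo $2\pi$, so the whole interval is within $\pi/6+\pi/4=5\pi/12$ of it. Since $2\sqrt3\cos(5\pi/12)>\frac12$, for all small $\varepsilon>0$ we have:
\begin{equation}\label{eq:expand}
\text{on each interval of length at most $\pi/2$, some $\varphi_{ab}$ satisfies $\varphi_{ab}'\ge1+\varepsilon/2$.}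
\end{equation}

\subsection{A relation among the three involutions}

Let $\rho=\sigma_1\sigma_2\sigma_3\in\mathcal G$. For $\varepsilon=0$ it is the rotation by $\pi$. For small $\varepsilon>0$ it is conjugate to a rotation by a different angle, and we choose $\varepsilon$ so that this angle is a rational multiple of $\pi$.

\begin{lemma}\label{lem:order}
There are arbitrarily small $\varepsilon>0$ for which $\rho$ fixes a point $o\in\mathbb D$ and has finite order $m\ge3$.
\end{lemma}

\begin{proof}
The matrix $\rho$ depends continuously on $\varepsilon\geq0$. For small $\varepsilon$ it is close to the rotation by $\pi$ and fixes no point of $S$, so by Brouwer's theorem on $B$ it fixes a point of $\mathbb D$. By Lemma~\ref{lem:G}(b) it is conjugate to a rotation by some angle $\vartheta$, and $\operatorname{tr}\rho=1+2\cos\vartheta$. The trace equals $-1$ only if $\rho^2=\mathrm{id}$.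

For $\varepsilon>0$ we have $\rho^2\ne\mathrm{id}$. Otherwise $g=\sigma_1\sigma_2$ satisfies $\sigma_3g\sigma_3=g^{-1}$, so $\sigma_3$ preserves the set of fixed points of $g$, which is $\ell_{12}\cap S$ by Lemma~\ref{lem:G}(c). Having no fixed point on $S$, it exchanges these two points, and then $q_3\in\ell_{12}$, which is false.

So the continuous function $\operatorname{tr}\rho$ equals $-1$ at $\varepsilon=0$ and exceeds $-1$ at every small $\varepsilon_1>0$. By the intermediate value theorem it takes, at some $\varepsilon\in(0,\varepsilon_1]$, a value $1+2\cos\vartheta$ with $\vartheta/\pi$ rational, as these values are dense in $[-1,3]$. Then $\rho$ has finite order $m$, with $m\ne1$ because $\rho$ fixes no point of $S$, and $m\neq2$.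
\end{proof}

Fix $\varepsilon\le\kappa/8$ as in Lemma~\ref{lem:order} and so small that \eqref{eq:expand} holds. Let $L=3m$, let $j_0,j_1,j_2,\dots$ be the sequence $3,2,1,3,2,1,\dots$, and put $g_l=\sigma_{j_{l-1}}\cdots\sigma_{j_0}$, the rightmost factor acting first. Then $g_0=\mathrm{id}$, $g_1=\sigma_3$, $g_2=\sigma_2\sigma_3$, $g_{l+3}=g_l\rho$, and $g_L=\rho^m=\mathrm{id}$. We want to deform one arc of $S$ that the orbit $z,g_1z,\dots,g_{L-1}z$ visits only once, so we need the following.

\begin{lemma}\label{lem:distinct}
The elements $g_0,\dots,g_{L-1}$ are distinct.
\end{lemma}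

\begin{proof}
Write $g_{3i+v}=g_v\rho^i$ with $v\in\{0,1,2\}$ and $0\le i<m$. This element sends $o$ to $o_v=g_v(o)$, and
\[
o_1=\sigma_3o_0,\qquad o_2=\sigma_2o_1,\qquad o_0=\rho\,o_0=\sigma_1o_2 .
\]
The three points are distinct: $o_0=o_1$ would be fixed by $\sigma_1\sigma_2$, $o_1=o_2$ by $\sigma_3\sigma_1$, and $o_2=o_0$ by $\sigma_2\sigma_3$, contrary to Lemma~\ref{lem:G}(c). So $g_v\rho^i=g_{v'}\rho^{i'}$ implies $v=v'$, and then $i=i'$ because $\rho$ has order $m$.
\end{proof}

By Lemma~\ref{lem:G}(a), two distinct elements of $\mathcal G$ agree in at most two points of $S$. So for all but finitely many $z\in S$ the points $g_0z,\dots,g_{L-1}z$ are distinct and $g_1z\notin\ell_{23}$. A short open arc $J$ around such a point has the properties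
\begin{equation}\label{eq:J}
g_0(\overline J),\dots,g_{L-1}(\overline J)\text{ are pairwise disjoint},\qquad g_1(\overline J)\cap\ell_{23}=\emptyset .
\end{equation}
We identify $J$ with an interval of angles.

\subsection{The perturbation}\label{sec:perturb}

First we fix the profile. Let $\chi$ be a smooth function equal to $1$ near $0$ and to $0$ on $[\frac12,\infty)$, and let $\beta_0(\xi)=\chi(\xi)e^{-1/\xi}\sin(1/\xi)$ for $\xi>0$ and $\beta_0(\xi)=0$ for $\xi\le0$. This function is smooth and changes sign infinitely often as $\xi\downarrow0$. Choose disjoint intervals $[z_r,z_r+\mu_r]$, $r\ge1$, in a compact subinterval of $J$, and put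
\[
\beta(t)=\sum_{r\ge1}c_r\,\beta_0\Big(\frac{t-z_r}{\mu_r}\Big),
\]
with $c_r>0$ so small that the $r$th term has $C^r$-norm at most $2^{-r}$. Then $\beta$ is smooth, its support is a compact subset of $J$, and on $[z_r,z_r+\mu_r]$ it equals the $r$th term; so it takes both signs on every interval $(z_r,z_r+\mu)$. Let $\zeta(t)=t+\eta\beta(t)$. For small $\eta>0$ this is a diffeomorphism of $J$.

We replace the arc $g_1(J)$ by a nearby arc in such a way that the first two chords lead from $z$ to $g_2(\zeta(z))$ instead of $g_2(z)$. The intermediate point is forced: it must lie on the line $zq_3$ and on the line through $q_2$ and $g_2(\zeta(z))$. For $z,w\in\overline J$ let $\Phi(z,w)$ be the intersection of the line $zq_3$ with the line through $q_2$ and $g_2(w)$. For $w=z$ both lines contain $g_1(z)$, and they are distinct, since otherwise they would equal $\ell_{23}$ and contain $g_1(z)$, against \eqref{eq:J}. Hence $\Phi$ is well defined and smooth near the diagonal, and $\Phi(z,z)=g_1(z)$. Put $c(z)=\Phi(z,\zeta(z))$. As $\eta\to0$, $c\to g_1$ with all derivatives, and $c=g_1$ outside the support of $\beta$. The angle of $g_1(z)$ has positive derivative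 on $\overline J$, so for small $\eta$ the polar angle of $c(z)$ is a diffeomorphism from $J$ onto the interval of angles of $g_1(J)$. Therefore
\[
C=(S\setminus g_1(J))\cup c(J)
\]
is a polar graph $\{R(t)u(t)\}$ with $R$ smooth and $2\pi$-periodic, and $R\to1$ in $C^2$ as $\eta\to0$. For small $\eta$ we have $R\ge\frac12$ and $R^2+2R'^2-RR''>0$. The second inequality says that the curvature is positive, so $C$ is strictly convex; the first shows that $0,q_1,q_2,q_3$ are inside. From now on $\sigma_a$, $s_a$, $\varphi_{ab}$ refer to $C$, while $g_l$ still denotes the element of $\mathcal G$.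

\begin{proof}[Proof of (P4)]
Let $z\in J$. By \eqref{eq:J} the arcs $J$ and $g_l(J)$, $2\le l<L$, belong to $C$, and $g_L(J)=J$. The points $z$ and $c(z)$ of $C$ are distinct and collinear with $q_3$, so $\sigma_3z=c(z)$. The points $c(z)$ and $g_2(\zeta(z))$ of $C$ are distinct and collinear with $q_2$, so $\sigma_2c(z)=g_2(\zeta(z))$. For $2\le l<L$ the points $g_l(\zeta(z))$ and $g_{l+1}(\zeta(z))$ lie on $C\cap S$, so $\sigma_{j_l}$ maps the first to the second. The composition of all $L$ involutions sends $z$ to $g_L(\zeta(z))=\zeta(z)$. Thus $s_{j_{L-1}}\circ\dots\circ s_{j_0}-\zeta$ is continuous on $J$ with values in $2\pi\mathbb Z$, hence equal to a constant $2\pi N$, and $\Pi-\mathrm{id}=\eta\beta$ on $J$.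
\end{proof}

\begin{proof}[Proof of (P1) and (P2)]
Let $p=R(t)u(t)$ be the point where the ray from $q_a$ in direction $\psi$ meets $C$, so $p=q_a+\lambda u(\psi)$ with $\lambda>0$. Then $R(t)\,|\sin(t-\psi)|=|\det(u(\psi),q_a)|\le\varepsilon$ and $R(t)\cos(t-\psi)=q_a\cdot u(\psi)+\lambda>-\varepsilon$. So $|\sin(t-\psi)|\le2\varepsilon$ and $\cos(t-\psi)>-2\varepsilon$, which forces the cosine to be positive. Hence
\begin{equation}\label{eq:ray}
t\text{ is within }\arcsin(2\varepsilon)\le\pi\varepsilon\le\kappa/2\text{ of }\psi+2\pi\mathbb Z .
\end{equation}
Applied to the two halves of a chord through $q_a$, \eqref{eq:ray} shows that $s_a(t)-t$ is within $\kappa$ of $\pi+2\pi\mathbb Z$; as it lies in $(0,2\pi)$, the first half of (P1) follows, and the second follows from \eqref{eq:inv}. By \eqref{eq:ray} again, the angles of the points of $C\cap\ell_{ab}$ are obtained by moving each point of $\psi_{ab}+\pi\mathbb Z$ by at most $\kappa/2$, and the same holds for $\ell_{ac}$. The set $(\psi_{ab}+\pi\mathbb Z)\cup(\psi_{ac}+\pi\mathbb Z)$ has gaps $\pi/3$ and $2\pi/3$ in alternation. This gives (P2).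
\end{proof}

\begin{proof}[Proof of (P3)]
We first carry \eqref{eq:expand} over to $C$. Write $s_a^0$ for the lift on $S$, and let
\[
\Lambda_\eta(t,t')=\det\big(R(t)u(t)-q_a,\ R(t')u(t')-q_a\big),
\]
so that $\Lambda_\eta(t,s_a(t))=0$ and $\Lambda_\eta\to\Lambda_0$ in $C^1$. The only zero $t'$ of $\Lambda_0(t,\cdot)$ with $|t'-t-\pi|\le\kappa$ is $s^0_a(t)$, so (P1) and compactness give $s_a\to s_a^0$ uniformly. Moreover $\partial_{t'}\Lambda_0\neq0$ at $(t,s^0_a(t))$, because a chord through an interior point is not tangent to $S$ at its end. By the implicit function theorem, $s_a$ is $C^1$ for small $\eta$, and $s_a'=-\partial_t\Lambda_\eta/\partial_{t'}\Lambda_\eta$ converges uniformly to $(s_a^0)'$. We fix $\eta$ so small that \eqref{eq:expand} holds on $C$ with $\varepsilon/4$ in place of $\varepsilon/2$.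

Let $U$ be as in (P3) with $\emptyset\ne U\neq\mathbb R$. By \eqref{eq:inv} also $s_a^{-1}(U)\subset U$, so each $\varphi_{ab}$ maps $U$ onto $U$ and permutes its components. These are open intervals of length at most $2\pi$, and for each $\mu>0$ only finitely many of them modulo $2\pi$ have length at least $\mu$. So there is a longest component $V$. If $|V|\le\pi/2$, some $\varphi_{ab}(V)$ is longer than $V$, which is impossible. If $|V|>\pi/2$, then $|V|/2>2\kappa$; by (P1), $|\varphi_{ab}(t)-t|\le2\kappa$, so $\varphi_{ab}$ maps the midpoint of $V$ into $V$, and $\varphi_{ab}(V)=V$ for all $a\ne b$. Then $\varphi_{12}$ and $\varphi_{13}$ both fix $\inf V$. By \eqref{eq:fix} the point of $C$ at this angle lies on $\ell_{12}\cap\ell_{13}=\{q_1\}$, but $q_1\notin C$.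
\end{proof}

This completes the proof of Proposition~\ref{prop:C}. Property (P3) needs all three points: for two points, the complement of the set of angles of $C\cap\ell_{12}$ is invariant under $s_1$ and $s_2$.

\section{Limits of realizations}\label{sec:limit}

By \eqref{eq:mono}, if $\delta(T_n)\not\to\infty$ then $\delta(T_n)$ is bounded. For the rest of the paper we \emph{assume that $\delta(T_n)\le d$ for all $n\ge n_0$} and seek a contradiction. For each $n$ fix a realization $x\mapsto x^n$, $q_a\mapsto q_a^n$ of $T_n$ and a polynomial $f_n\ne0$ of degree at most $d$ with $f_n(x^n)=0$ for all $x\in X_n$. Let $P_n$ be the convex hull of the realization.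

\subsection{Projective normalization}

An affine map can make $P_n$ round, but this does not control the interior points: on the disk, elements of $\mathcal G$ push any given point of $\mathbb D$ as close to $S$ as we like. Projective maps preserve both the order type and the degree bound, and they suffice to make $P_n$ round about a prescribed interior point. We recall three facts. The polar $K^\circ=\{y:\langle x,y\rangle\le1\text{ for all }x\in K\}$ of a convex body $K$ with $0\in\operatorname{int}K$ (in this section $\langle\,,\rangle$ is the Euclidean product) is again such a body; polarity reverses inclusions, $(\lambda K)^\circ=\lambda^{-1}K^\circ$ for $\lambda\ne0$, and $K^{\circ\circ}=K$. The Minkowski--Radon inequality states that $-M\subset2M$ for a planar convex body $M$ with centroid $0$. John's theorem states that for a planar convex body $M'=-M'$ there is an ellipse $E$ centered at $0$ with $E\subset M'\subset\sqrt2E$.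

\begin{lemma}\label{lem:normal}
Fix $a\in\{1,2,3\}$ and $n$. There is a projective map, finite on $P_n$, that preserves the orientations of all triples of points of $P_n$, sends $q_a^n$ to $0$, and sends $P_n$ to a polygon between $B$ and $3B$. The images of the extreme points lie on the zero set of a nonzero polynomial of degree at most $d$.
\end{lemma}

\begin{proof}
Translate so that $q_a^n=0$, and write $K=P_n$. A projective map fixing $0$ translates the polar body, and we use this to center the polar body at its centroid $c\in\operatorname{int}K^\circ$. Let $M=K^\circ-c$, $K'=M^\circ$, and $\tau(x)=x/(1-\langle c,x\rangle)$. Since $c$ is an interior point of $K^\circ$, the denominator is positive on $K$. If $\langle c,x\rangle<1$, then for every $y$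
\[
\langle\tau(x),y-c\rangle\le1\iff\langle x,y\rangle\le1 .
\]
Hence $\tau(K)\subset K'$. Conversely, let $x'\in K'$. As $-c\in\operatorname{int}M$, we have $1+\langle c,x'\rangle>0$. The point $x=x'/(1+\langle c,x'\rangle)$ satisfies $1-\langle c,x\rangle=1/(1+\langle c,x'\rangle)>0$ and $\tau(x)=x'$, so $x\in K^{\circ\circ}=K$ by the equivalence. Thus $\tau(K)=K'$.

Polarizing $-M\subset2M$ gives $\frac12K'\subset-K'$, and so $K'\subset2M'$ for $M'=K'\cap(-K')$. Let $A$ be a linear map with $\det A>0$ that takes John's ellipse of $M'$ to $B$. Then $B\subset AM'\subset AK'\subset2AM'\subset2\sqrt2B\subset3B$, and $A\circ\tau$ is the required map. In homogeneous coordinates $\tau$ is the linear map $(x,1)\mapsto(x,1-\langle c,x\rangle)$ of determinant $1$, and the last coordinate is positive on $K$; so orientations are preserved and segments go to segments. Finally, $x'\mapsto(1+\langle c,x'\rangle)^df_n\big(x'/(1+\langle c,x'\rangle)\big)$ is a polynomial of degree at most $d$ that vanishes at the points $\tau(x^n)$. It is nonzero because $f_n$ does not vanish identically on $K$.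
\end{proof}

The other two interior points are controlled by a projective invariant. For distinct interior points $p,q$ of a convex body $K$, let $y,p,q,y'$ be in this order on a chord with ends $y,y'\in\partial K$. The \emph{Hilbert distance} is
\[
D_K(p,q)=\log\frac{|q-y|\,|p-y'|}{|p-y|\,|q-y'|}.
\]
It is the logarithm of a cross-ratio, hence invariant under projective maps finite on $K$, and it is a metric on $\operatorname{int}K$. Let $D^n_{ab}=D_{P_n}(q_a^n,q_b^n)$, and pass to a subsequence along which $D_{ab}^n\to D_{ab}\in[0,\infty]$ for all $a\ne b$. These limits do not depend on later normalizations.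

\subsection{The limit based at an interior point}

Fix a \emph{base index} $i$ and normalize all realizations by Lemma~\ref{lem:normal} with $a=i$; scale $f_n$ so that its coefficient vector has norm $1$. By Blaschke's selection theorem (a sequence of compact convex sets in a bounded region has a subsequence that converges in the Hausdorff metric to a compact convex set) and by compactness, along a subsequence
\[
P_n\to P^*,\quad B\subset P^*\subset3B,\qquad q_a^n\to q_a^*\in P^*,\qquad f_n\to f^*\ne0 .
\]
Let $C_n=\partial P_n$ and $C^*=\partial P^*$, and let $p_n(\theta)$ and $p^*(\theta)$ be their points at polar angle $\theta$. If the Hausdorff distance of $P_n$ and $P^*$ is $\lambda$, then $P_n\subset P^*+\lambda B\subset(1+\lambda)P^*$ and symmetrically $P^*\subset(1+\lambda)P_n$. So $p_n\to p^*$ uniformly, and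
\begin{equation}\label{eq:pconv}
\theta^{(n)}\to\theta\quad\Longrightarrow\quad p_n(\theta^{(n)})\to p^*(\theta).
\end{equation}

\begin{lemma}\label{lem:hilbert}
For $b\ne i$: if $D_{ib}=\infty$ then $q_b^*\in C^*$, and if $D_{ib}<\infty$ then $q_b^*\in\operatorname{int}P^*$.
\end{lemma}

\begin{proof}
Let $y_n,0,q_b^n,y_n'$ be in this order on a chord of $P_n$. Then $|y_n|,|y'_n|\in[1,3]$ and $|q_b^n-y_n|\in[1,6]$, so $D^n_{ib}+\log|q_b^n-y_n'|$ is bounded. If $D_{ib}=\infty$, then $|q_b^n-y_n'|\to0$, so $y'_n\to q_b^*$, and $q_b^*\in C^*$ by \eqref{eq:pconv}. If $D_{ib}<\infty$, then $|q_b^n-y_n'|\ge\mu>0$ for all large $n$. Write $q_b^n=(1-\lambda)y_n'$ with $\lambda=|q_b^n-y'_n|/|y_n'|\ge\mu/3$. Then $q_b^n+\lambda B=(1-\lambda)y_n'+\lambda B\subset P_n$, and in the limit $q_b^*+\frac\mu3B\subset P^*$.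
\end{proof}

Let $\sigma_a^n$ be the involution of $C_n$ at $q_a^n$, with lift $s_a^n$, and let $\theta_n:\tilde X_n\to\mathbb R$ be the map of Lemma~\ref{lem:compare} for $K'=P_n$, chosen with $\theta_n(x_*)\in[0,2\pi)$ for one fixed $x_*\in\tilde X_{n_0}$. Each $x\in\tilde X$ lies in $\tilde X_n$ for large $n$, and if $x_*+2\pi k\le x<x_*+2\pi(k+1)$ then $2\pi k\le\theta_n(x)<2\pi(k+2)$. By a diagonal argument, along a further subsequence $\theta_n(x)\to\theta(x)$ for all $x\in\tilde X$. The map $\theta:\tilde X\to\mathbb R$ is nondecreasing, $\theta(x+2\pi)=\theta(x)+2\pi$, and $x^n\to p^*(\theta(x))$ by \eqref{eq:pconv}. The set $\tilde X$ is not invariant under the $s_a$, so we extend $\theta$ to $\mathbb R$ by limits from the right: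
\[
H(t)=\inf\{\theta(x):x\in\tilde X,\ x>t\}=\lim_{x\downarrow t,\ x\in\tilde X}\theta(x).
\]
The function $H$ is nondecreasing and right-continuous, $H(t+2\pi)=H(t)+2\pi$, and
\begin{equation}\label{eq:Htheta}
H(t)\le\theta(x)\le H(x)\qquad\text{for }x\in\tilde X,\ t<x .
\end{equation}
At this stage $H$ may have jumps and intervals of constancy. We shall exclude the latter; the former do no harm, because all later arguments look only to the right of a point. This is why (P4) asks for oscillation on right neighborhoods.

The following observation is used twice. Let $\theta^{(n)}\to\theta$ and let $\phi$ be a limit point of $s_a^n(\theta^{(n)})$. Since $q_a^n$ lies on the segment from $p_n(\theta^{(n)})$ to $p_n(s_a^n(\theta^{(n)}))$, we get from \eqref{eq:pconv}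
\begin{equation}\label{eq:exit}
\theta\le\phi\le\theta+2\pi\qquad\text{and}\qquad q_a^*\in[p^*(\theta),p^*(\phi)].
\end{equation}

\begin{lemma}\label{lem:semi}
If $q_a^*\in\operatorname{int}P^*$ and $s_a^*$ is the lift of the involution of $C^*$ at $q_a^*$, then $H\circ s_a=s_a^*\circ H$.
\end{lemma}

\begin{proof}
In \eqref{eq:exit}, the point $p^*(\phi)$ is the second point of $C^*$ on the line through $p^*(\theta)$ and the interior point $q_a^*$, and its only angle in $[\theta,\theta+2\pi]$ is $s_a^*(\theta)$. So $s_a^n(\theta^{(n)})\to s_a^*(\theta)$. Letting $n\to\infty$ in \eqref{eq:compare}, we find for $x,y\in\tilde X$ that $y<s_a(x)$ implies $\theta(y)\le s_a^*(\theta(x))$ and that $y>s_a(x)$ implies $\theta(y)\ge s_a^*(\theta(x))$.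

Let $t\in\mathbb R$. Given $x\in\tilde X$ with $x>t$, choose $y\in\tilde X$ with $s_a(t)<y<s_a(x)$; then $H(s_a(t))\le\theta(y)\le s_a^*(\theta(x))$, and $x\downarrow t$ gives $H(s_a(t))\le s_a^*(H(t))$. Given $y\in\tilde X$ with $y>s_a(t)$, choose $x\in\tilde X$ with $t<x<s_a^{-1}(y)$; then $\theta(y)\ge s_a^*(\theta(x))\ge s_a^*(H(t))$, and $y\downarrow s_a(t)$ gives the opposite inequality.
\end{proof}

\section{The interior points stay in the interior}\label{sec:nondeg}

\begin{proposition}\label{prop:finite}
$D_{ab}<\infty$ for all $a\ne b$.
\end{proposition}

The polynomials play no role in this section. Suppose that some $D_{ab}$ is infinite, and let $c$ be the third index. Since $D^n_{ab}\le D^n_{ac}+D^n_{cb}$, one of $D_{ac},D_{bc}$ is infinite too, so some index has infinite limit distance to both others. We use only (P1), (P2) and \eqref{eq:compare}, which are symmetric in the indices, so we may call this index $1$. Take the limit with base index $1$. Then $q_1^n=0$ and $s_1^n(\theta)=\theta+\pi$; Lemmas~\ref{lem:semi} and~\ref{lem:hilbert} give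
\begin{equation}\label{eq:Hpi}
H\circ s_1=H+\pi,\qquad q_2^*,q_3^*\in C^* .
\end{equation}
We show first that almost all of $C$ collapses to two opposite points $e,e^-$ of $C^*$ and that $q_2^*,q_3^*\in\{e,e^-\}$. The limit itself is then consistent, and the contradiction comes from the rates of convergence, measured by the distances to the lines $q_1^nq_2^n$ and $q_1^nq_3^n$.

\subsection{Collapse to two points}

Fix $a\in\{2,3\}$ and a polar angle $\omega_a^*$ of $q_a^*$. A chord through a point close to the boundary ends close to that point, unless it runs along an edge. To make this precise, note that a segment in $P^*$ with $q_a^*$ in its relative interior lies on every supporting line of $P^*$ at $q_a^*$. If such a segment exists, let $F$ be the intersection of $P^*$ with this line; it contains all such segments. Otherwise let $F=\{q_a^*\}$. In both cases $F\subset C^*$ lies on a line that misses $0$, so its polar angles form an interval $[\omega^-,\omega^+]\ni\omega_a^*$ with $\omega^+-\omega^-<\pi$.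

\begin{lemma}\label{lem:exit}
If $\theta^{(n)}\to\theta\in(\omega^+,\omega^-+2\pi)$, then $s_a^n(\theta^{(n)})\to\omega_a^*+2\pi$.
\end{lemma}

\begin{proof}
Let $\phi$ be a limit point. The point $p^*(\theta)$ is not in $F$, in particular it differs from $q_a^*$. If $p^*(\phi)\neq q_a^*$, then by \eqref{eq:exit} $q_a^*$ is in the relative interior of $[p^*(\theta),p^*(\phi)]\subset P^*$, which forces $p^*(\theta)\in F$. So $p^*(\phi)=q^*_a$. Since $\omega_a^*<\theta<\omega_a^*+2\pi$, the only angle of $q_a^*$ in $[\theta,\theta+2\pi]$ is $\omega_a^*+2\pi$.
\end{proof}

\begin{lemma}\label{lem:plateau}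
There is an open interval $W_a$ of length at least $\pi-3\kappa$ such that $\theta=\omega_a^*+2\pi$ on $\tilde X\cap W_a$ and $H=\omega_a^*+2\pi$ on $W_a$.
\end{lemma}

\begin{proof}
Let $\alpha=\inf\{t:H(t)>\omega^+\}$, which is finite because $H-\mathrm{id}$ is bounded. Let $x\in\tilde X$ with $\alpha<x<s_1(\alpha)$. For $t\in(\alpha,x)$ we have $H(t)>\omega^+$; and $s_1^{-1}(x)<\alpha$, so $H(x)=H(s_1^{-1}(x))+\pi\le\omega^++\pi<\omega^-+2\pi$ by \eqref{eq:Hpi}. By \eqref{eq:Htheta}, $\theta(x)\in(\omega^+,\omega^-+2\pi)$, and Lemma~\ref{lem:exit} gives $s_a^n(\theta_n(x))\to\omega_a^*+2\pi$.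

Let $W_a=(s_a(\alpha),s_a(s_1(\alpha)))$. By (P1) its length is at least $(2\pi-2\kappa)-(\pi+\kappa)$. For $y\in\tilde X\cap W_a$ choose $x',x\in\tilde X$ with $\alpha<x'<s_a^{-1}(y)<x<s_1(\alpha)$. By \eqref{eq:compare}, $s_a^n(\theta_n(x'))<\theta_n(y)<s_a^n(\theta_n(x))$, and both bounds tend to $\omega^*_a+2\pi$. So $\theta(y)=\omega_a^*+2\pi$, and the claim for $H$ follows from its definition.
\end{proof}

Put $W=W_2$, $\vartheta=\omega_2^*+2\pi$, $e=p^*(\vartheta)=q_2^*$ and $e^-=p^*(\vartheta-\pi)$. The points $e$ and $e^-$ lie on opposite rays from $0$, so $|e-e^-|\ge2$. By \eqref{eq:Hpi}, $H=\vartheta+k\pi$ on $s_1^k(W)$ for $k\in\mathbb Z$. These intervals leave only short gaps: by (P1),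
\[
s_1(\inf W)-\sup W\le\pi+\kappa-|W|\le4\kappa,\qquad(\inf W+2\pi)-s_1(\sup W)\le\pi+\kappa-|W|\le4\kappa .
\]
These are the gaps between $W$, $s_1(W)$ and $s_1^2(W)=W+2\pi$, and all other gaps are their translates by multiples of $2\pi$. Since $|W_3|>4\kappa$, the interval $W_3$ meets some $s_1^k(W)$, and comparing the values of $H$ gives $\omega_3^*+2\pi=\vartheta+k\pi$. Hence $q_3^*\in\{e,e^-\}$.

\subsection{Two height functions}

For $a\in\{2,3\}$ let $\iota_a=1$ if $q_a^*=e$ and $\iota_a=-1$ if $q_a^*=e^-$. Put
\[
v_a^n=\iota_a\,q_a^n/|q_a^n|\to u(\vartheta),\qquad h_a^n(p)=\det(v_a^n,p).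
\]
Thus $h_a^n$ is the signed distance from the line through $q_1^n=0$ and $q_a^n$. For $x\in\tilde X_n$ the sign of $h_a^n(x^n)$ is $\iota_a$ times the orientation of $(q_1,q_a,x)$; it is nonzero and does not depend on $n$.

\begin{lemma}\label{lem:I}
There is an open interval $I\subset W$ of length greater than $4\kappa$ such that on $\tilde X\cap I$ one of the two heights $h_2^n(x^n)$, $h_3^n(x^n)$ is always positive and the other always negative.
\end{lemma}

\begin{proof}
By (O2), as $t$ increases, the orientation of the triple formed by $q_1$, $q_a$ and the point of $C$ at angle $t$ changes sign exactly at the angles of the points of $C\cap\ell_{1a}$. So on the intervals of (P2) for the lines $\ell_{12},\ell_{13}$ both signs are constant, and the product of the signs of the two heights is alternately $+1$ and $-1$. Call an interval \emph{good} if the product is $-1$ and \emph{bad} otherwise. If $W$ contains a good interval, this has length at least $\pi/3-\kappa>4\kappa$. Otherwise $W$ meets at most one bad interval, and removing its closure from $W$ leaves at most two intervals, each contained in a good one, of total length at least $(\pi-3\kappa)-(2\pi/3+\kappa)$.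 One of them has length at least $\pi/6-2\kappa>4\kappa$.
\end{proof}

Near $e$ the heights increase with the angle. Indeed, fix $n$ and $a$, and use the coordinates $(\xi,h)=(p\cdot v_a^n,h_a^n(p))$. For $|h|<1$ the point $(0,h)$ is interior to $P_n\supset B$, so exactly one point $(\xi(h),h)$ of $C_n$ at height $h$ has $\xi(h)>0$, and $\xi$ is a concave, hence continuous, function on $(-1,1)$. The angle $\arctan(h/\xi(h))$ from $v^n_a$ to this point is continuous and injective in $h$, since each ray from $0$ meets $C_n$ once, and has the sign of $h$; so it is strictly increasing. If a sequence of angles tends to $\vartheta$, the corresponding points of $C_n$ tend to $e$, so $h\to0$ and $\xi\to|e|\geq1$. Consequently,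
\begin{equation}\label{eq:hmono}
\phi_n<\phi'_n,\quad\phi_n,\phi_n'\to\vartheta\quad\Longrightarrow\quad h_a^n(p_n(\phi_n))<h_a^n(p_n(\phi_n'))\ \text{ for large }n .
\end{equation}

The next lemma is the heart of the section. On $C$ the maps $s_1$ and $s_a$ differ by at most $2\kappa$. On $C_n$ the involution $\sigma_1^n$ changes heights by a bounded factor, while $\sigma_a^n$, whose center is close to one end of the chord, changes them by a factor that tends to $0$ or $\infty$. So points of $I$ that are more than $2\kappa$ apart have heights of different orders of magnitude.

\begin{lemma}\label{lem:ratio}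
Let $a\in\{2,3\}$ and $x,z\in\tilde X\cap I$ with $z-x>2\kappa$. Let $m_n$ be the smaller and $M_n$ the larger of $|h_a^n(x^n)|$ and $|h_a^n(z^n)|$. Then $m_n/M_n\to0$.
\end{lemma}

\begin{proof}
Write $h=h_a^n$. By (P1), $s_1^{-1}(x)$ and $s_a^{-1}(x)$ are at most $x-\pi+\kappa$, while $s_1^{-1}(z)$ and $s_a^{-1}(z)$ are at least $z-\pi-\kappa>x-\pi+\kappa$. So there is $y\in\tilde X$ with $s_1(y),s_a(y)\in(x,z)$. By \eqref{eq:compare}, the angles $s_1^n(\theta_n(y))$ and $s_a^n(\theta_n(y))$ lie between $\theta_n(x)$ and $\theta_n(z)$, which tend to $\vartheta$. Hence $\sigma_1^ny^n\to e$ and $\sigma_a^ny^n\to e$, and $\theta_n(y)=s_1^n(\theta_n(y))-\pi\to\vartheta-\pi$ gives $y^n\to e^-$. By \eqref{eq:hmono} the heights of $\sigma_1^ny^n$ and $\sigma_a^ny^n$ lie between $h(x^n)$ and $h(z^n)$, which have the same sign; so their absolute values lie in $[m_n,M_n]$. The linear function $h$ vanishes at $0$ and at $q_a^n$, so along the two chords from $y^n$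
\[
|h(\sigma_1^ny^n)|\,|y^n|=|h(y^n)|\,|\sigma_1^ny^n|,\qquad|h(\sigma_a^ny^n)|\,|y^n-q_a^n|=|h(y^n)|\,|\sigma_a^ny^n-q_a^n| .
\]
Since $|y^n|,|\sigma_1^ny^n|\in[1,3]$, the first identity shows that $|h(y^n)|$ and $|h(\sigma_1^ny^n)|$ differ by a factor of at most $3$. If $q_a^*=e$, then $|\sigma_a^ny^n-q_a^n|\to0$ and $|y^n-q_a^n|\to|e-e^-|$, so
\[
m_n\le|h(\sigma_a^ny^n)|=o(|h(y^n)|),\qquad|h(y^n)|\le3|h(\sigma_1^ny^n)|\le3M_n .
\]
If $q_a^*=e^-$, then $|y^n-q_a^n|\to0$ and $|\sigma_a^ny^n-q_a^n|\to|e-e^-|$, so
\[
m_n\le|h(\sigma_1^ny^n)|\le3|h(y^n)|=o(|h(\sigma_a^ny^n)|),\qquad|h(\sigma_a^ny^n)|\le M_n.\qedhere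
\]
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.15]
\draw (0,0) -- (0:7.3) node[right] {$h_+^n=0$};
\draw (0,0) -- (12:7.3) node[right] {$h_-^n=0$};
\draw[thick] (-5:6.3) arc (-5:17:6.3) node[above] {$C_n$};
\fill (0,0) circle (1.3pt) node[left] {$q_1^n$};
\fill (2:6.3) circle (1.3pt) node[right] {$x^n$};
\fill (6:6.3) circle (1.3pt) node[right] {$w^n$};
\fill (10:6.3) circle (1.3pt) node[right] {$z^n$};
\end{tikzpicture}
\caption{The points $x^n,w^n,z^n$ lie in the thin wedge between the lines $q_1^nq_2^n$ and $q_1^nq_3^n$ and have the same limit, so the sum of the distances to the two lines is asymptotically the same for all three. Yet $w^n$ must be much closer to the lower line than $z^n$ is, and much closer to the upper line than $x^n$ is.}\label{fig:wedge}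
\end{figure}

\begin{proof}[End of the proof of Proposition~\ref{prop:finite}]
Choose $x<w<z$ in $\tilde X\cap I$ with $w-x>2\kappa$ and $z-w>2\kappa$; the points $x^n,w^n,z^n$ all tend to $e$ (Figure~\ref{fig:wedge}). Of the two heights, let $h_+^n$ be the one that is positive and $h_-^n$ the one that is negative on $I$, with unit vectors $v_+^n,v_-^n$, and let $\Delta_n=h_+^n-h_-^n$. At each of the three points $\Delta_n=|h_+^n|+|h_-^n|>0$. By \eqref{eq:hmono}, $0<h_+^n(w^n)<h_+^n(z^n)$ and $h_-^n(x^n)<h_-^n(w^n)<0$ for large $n$, so Lemma~\ref{lem:ratio} gives
\[
\Delta_n(w^n)=o\big(h_+^n(z^n)\big)+o\big(|h_-^n(x^n)|\big)=o\big(\Delta_n(z^n)\big)+o\big(\Delta_n(x^n)\big).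
\]
On the other hand $\Delta_n(p)=\det(v_+^n-v_-^n,p)$, and the nonzero vector $v_+^n-v_-^n$ is perpendicular to $v_+^n+v_-^n\to2u(\vartheta)$. Therefore
\[
\frac{|\Delta_n(p)|}{|v_+^n-v_-^n|}=\frac{|p\cdot(v_+^n+v_-^n)|}{|v_+^n+v_-^n|}\longrightarrow|e|\ge1
\]
along each of the sequences $p=x^n,w^n,z^n$. Dividing the previous estimate by $|v_+^n-v_-^n|$ yields $|e|=0$, a contradiction.
\end{proof}

\section{The return map on the limit curve is analytic}\label{sec:analytic}

Return to the original labels and take the limit with base index $1$. By Proposition~\ref{prop:finite} and Lemma~\ref{lem:hilbert}, $q_1^*=0$, $q_2^*$ and $q_3^*$ lie in $\operatorname{int}P^*$, and Lemma~\ref{lem:semi} gives $H\circ s_a=s_a^*\circ H$ for $a=1,2,3$.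

\subsection{$H$ is strictly increasing}

Let $U$ be the union of all open intervals on which $H$ is constant. It is open and $2\pi$-periodic. If $H$ is constant on an interval $V$, then so is $H\circ s_a=s_a^*\circ H$, that is, $H$ is constant on $s_a(V)$. So $s_a(U)\subset U$, and (P3) gives $U=\emptyset$ or $U=\mathbb R$. In the second case $H$ is locally constant, hence constant, contrary to $H(t+2\pi)=H(t)+2\pi$. So $U=\emptyset$, and the nondecreasing function $H$ is strictly increasing.

\subsection{An orbit through smooth points}

From $f_n(x^n)=0$ we get $f^*(p^*(\theta(x)))=0$ for $x\in\tilde X$, and letting $x\downarrow t$,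
\begin{equation}\label{eq:zero}
f^*(p^*(H(t)))=0\qquad\text{for all }t\in\mathbb R .
\end{equation}
We do not claim that all of $C^*$ lies in the zero set, since $H$ may jump. By \eqref{eq:zero}, $f^*$ is not constant. Let $f$ be the product of its distinct irreducible factors; it has the same zero set. The singular set $\Sigma=\{f=f_x=f_y=0\}$ is finite. Otherwise some irreducible factor $g$ of $f=gk$ vanishes at infinitely many points of $\Sigma$. Two coprime polynomials in $\mathbb R[x,y]$ have finitely many common zeros, so $g$ divides $f_x=g_xk+gk_x$ and $f_y=g_yk+gk_y$. As $g\nmid k$, it divides $g_x$ and $g_y$; these have lower degree, so they vanish, and $g$ is constant, which is absurd.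

Let $j_0,\dots,j_{L-1}$, $N$, $\Pi$, $z_r$ be as in (P4). For each $r$ put
\[
t_0=z_r,\qquad t_{l+1}=s_{j_l}(t_l),\qquad\Theta_l=H(t_l),\qquad Q_l=p^*(\Theta_l)\qquad(0\le l\le L),
\]
so that $\Theta_{l+1}=s_{j_l}^*(\Theta_l)$. Fix $l$. For different $r$ the numbers $t_l$ are incongruent modulo $2\pi$, because the $z_r$ are and the $s_a$ lift bijections of $C$. The same holds for the $\Theta_l$: if $H(t)=H(t')+2\pi k=H(t'+2\pi k)$, then $t=t'+2\pi k$. So the points $Q_l$ are distinct for different $r$, and at most $(L+1)|\Sigma|$ values of $r$ have some $Q_l\in\Sigma$. Fix $r$ with $Q_0,\dots,Q_L\notin\Sigma$. The size of $\Sigma$ is not known when $C$ is built, which is why (P4) provides infinitely many points $z_r$.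

\subsection{Analytic germs along the orbit}

By the analytic implicit function theorem, near $Q_l$ the set $\{f=0\}$ is a regular analytic arc $\Gamma_l$; let $\lambda_l$ be its tangent line at $Q_l$. To describe the involutions as analytic maps between these arcs we need the chords to cross the arcs transversally.

\begin{lemma}\label{lem:tangent}
The line $\lambda_l$ does not meet $\operatorname{int}P^*$. In particular it avoids $q_1^*=0$, $q_2^*$ and $q_3^*$.
\end{lemma}

\begin{proof}
As $t\downarrow t_l$, the points $p^*(H(t))$ tend to $Q_l$ by right-continuity, differ from $Q_l$ by strict monotonicity, and lie on $\Gamma_l$ by \eqref{eq:zero}. So the lines through $Q_l$ and $p^*(H(t))$ converge to $\lambda_l$. Suppose $q\in\lambda_l\cap\operatorname{int}P^*$. For $t$ close to $t_l$ such a line contains a point $q_t\in\operatorname{int}P^*$ with $|q_t-Q_l|\ge|q-Q_l|/2$. It then meets $C^*$ in exactly two points, $Q_l$ and $p^*(H(t))$, with $q_t$ between them. So $|p^*(H(t))-Q_l|\ge|q-Q_l|/2$, which contradicts $p^*(H(t))\to Q_l$.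
\end{proof}

Since $0\notin\lambda_l$, the polar angle has nonzero derivative along $\Gamma_l$ at $Q_l$. So near $Q_l$ the arc has an analytic parametrization $\theta\mapsto\gamma_l(\theta)$ by the polar angle, defined near $\Theta_l$, with $\gamma_l(\Theta_l)=Q_l$ and $\gamma_l'(\Theta_l)$ a nonzero vector parallel to $\lambda_l$. For $t\ge t_l$ close to $t_l$, the point $p^*(H(t))$ lies on $\Gamma_l$ near $Q_l$ and has angle $H(t)$ close to $\Theta_l$, so $p^*(H(t))=\gamma_l(H(t))$.

Let $0\le l<L$ and $q^*=q_{j_l}^*$, and consider the analytic equation
\begin{equation}\label{eq:det}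
\det\big(\gamma_l(\theta)-q^*,\ \gamma_{l+1}(\theta')-q^*\big)=0 .
\end{equation}
It holds at $(\Theta_l,\Theta_{l+1})$, because $Q_l$ and $Q_{l+1}$ are the ends of a chord through $q^*$. The $\theta'$-derivative there is $\det(Q_l-q^*,\gamma'_{l+1}(\Theta_{l+1}))$. It is nonzero, because $Q_l-q^*$ is a nonzero multiple of $Q_{l+1}-q^*$ and $q^*\notin\lambda_{l+1}$. So near $(\Theta_l,\Theta_{l+1})$ the solutions of \eqref{eq:det} form the graph of an analytic function $\theta'=\Psi_l(\theta)$ with $\Psi_l(\Theta_l)=\Theta_{l+1}$. For $t\ge t_l$ close to $t_l$, the number $s_{j_l}(t)\ge t_{l+1}$ is close to $t_{l+1}$, so the pair $(H(t),H(s_{j_l}(t)))$ is close to $(\Theta_l,\Theta_{l+1})$. The points $\gamma_l(H(t))=p^*(H(t))$ and $\gamma_{l+1}(H(s_{j_l}(t)))=p^*(s_{j_l}^*(H(t)))$ are collinear with $q^*$, so the pair solves \eqref{eq:det}. Hence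
\begin{equation}\label{eq:Psi}
\Psi_l(H(t))=H(s_{j_l}(t))\qquad\text{for $t\ge t_l$ close to }t_l .
\end{equation}

\begin{proof}[End of the proof of Theorem~\ref{thm:B}]
The function $\Psi=\Psi_{L-1}\circ\dots\circ\Psi_0-2\pi N-\mathrm{id}$ is analytic on an interval around $\Theta_0$. The increasing homeomorphisms $s_{j_l}$ map short intervals $[t_l,t_l+\mu)$ onto short intervals starting at $t_{l+1}$, so \eqref{eq:Psi} can be applied $L$ times. For $t\ge t_0$ close to $t_0$ this gives
\[
\Psi(H(t))=H(\Pi(t)+2\pi N)-2\pi N-H(t)=H(\Pi(t))-H(t).
\]
Since $H$ is strictly increasing, this number has the sign of $\Pi(t)-t$. By (P4) and the right-continuity of $H$, the function $\Psi$ takes positive and negative values on every interval $(\Theta_0,\Theta_0+\mu)$. By the intermediate value theorem its zeros accumulate at $\Theta_0$, so the analytic function $\Psi$ vanishes identically near $\Theta_0$. This contradicts the existence of nonzero values. Hence $\delta(T_n)$ is unbounded, and $\delta(T_n)\to\infty$ by \eqref{eq:mono}. Together with the deduction in the introduction, this proves Theorems~\ref{thm:A} and~\ref{thm:B}.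
\end{proof}

\begin{thebibliography}{1}

\bibitem{DL}
Michael Gene Dobbins and Seunghun Lee,
\emph{Inscribable order types},
arXiv:2206.01253 (2022).

\end{thebibliography}
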